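# Sectors and half planes: the $L^p$-spectrum of the Hodge Laplacian without a Ricci bound

## 1. The objects: Hodge Laplacian, $L^p$-spectrum, Weitzenböck curvature, volume growth

Throughout, $(M,g)$ is a complete noncompact Riemannian manifold of dimension $n$. Manifolds are connected, forms are complex valued, and $\langle\cdot,\cdot\rangle$ is the pointwise Hermitian product, linear in the first slot. We write $p'$ for the exponent dual to $p$, and $C_c^\infty(\Lambda^k)$ for the smooth compactly supported $k$-forms.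

### 1.1 The Laplacian and its $L^p$ versions

**Definition (Hodge Laplacian).** $\Delta=d\delta+\delta d$ on $k$-forms, $0\le k\le n$, where $\delta$ is the formal $L^2$-adjoint of $d$.

**Example.** Let $n\ge 2$, let $T=\mathbb R^{n-1}/\mathbb Z^{n-1}$ be the flat torus of volume $1$, let $f>0$ be smooth, and let $M=\mathbb R\times T$ with $g=dr^2+f(r)^2g_T$. Put $m=f^{n-1}$; the volume element is $m\,dr\,d\theta$. For a function $u=u(r)$ and a test function $v$,
$$\int\langle du,dv\rangle=\int\!\!\int u'\,\overline{\partial_r v}\;m\,dr\,d\theta=\int\!\!\int -\tfrac1m(mu')'\,\overline v\;m\,dr\,d\theta ,$$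
so
$$\Delta u=-\frac1m\,(m u')'.\tag{1}$$
Every positive weight $m$ on the line arises in this way. We shall use this freedom.

**Definition ($L^p$-Laplacian).** The heat semigroup $e^{-t\Delta}$ acts consistently on $L^p(\Lambda^k(M))$ for all $1\le p\le\infty$. For $1\le p<\infty$ it is strongly continuous, and $\Delta_p$ is its generator in the sense $\Delta_p\phi=\lim_{t\to0}\frac1t(\phi-e^{-t\Delta}\phi)$. For $p=\infty$, $\Delta_\infty$ is the adjoint of $\Delta_1$. We write $\sigma(\Delta_p)$ for the spectrum, that is, the set of $w\in\mathbb C$ for which there is no bounded inverse $(\Delta_p-w)^{-1}$.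

Three facts are used all the time.

**Fact 1.** *For $1\le p<\infty$, $C_c^\infty(\Lambda^k)\subset D(\Delta_p)$ and $\Delta_p\phi=\Delta\phi$ for $\phi\in C_c^\infty(\Lambda^k)$.* In $L^2$ we have $e^{-t\Delta}\phi-\phi=-\int_0^te^{-s\Delta}\Delta\phi\,ds$. Since $\Delta\phi\in L^2\cap L^p$ and the semigroups are consistent and strongly continuous, the same Riemann sums converge in $L^2$ and in $L^p$, so the identity holds in $L^p$. Divide by $t$ and let $t\to0$.

**Fact 2.** *Let $1\le p<\infty$. If there are nonzero $\phi_i\in C_c^\infty(\Lambda^k)$ with $\|(\Delta-w)\phi_i\|_p\le\varepsilon_i\|\phi_i\|_p$ and $\varepsilon_i\to0$, then $w\in\sigma(\Delta_p)$.* If $(\Delta_p-w)^{-1}$ were bounded with norm $C$, then $\|\phi_i\|_p\le C\|(\Delta-w)\phi_i\|_p\le C\varepsilon_i\|\phi_i\|_p$ for all $i$, which is absurd once $C\varepsilon_i<1$.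

**Fact 3.** *$\Delta_p$ and $\Delta_{p'}$ are adjoint to each other for the sesquilinear pairing, so $\sigma(\Delta_{p'})$ is the complex conjugate of $\sigma(\Delta_p)$.* For $1<p<\infty$ the semigroups on $L^p$ and $L^{p'}$ are adjoint because $e^{-t\Delta}$ is self-adjoint on $L^2$, and on a reflexive space the generator of the adjoint semigroup is the adjoint of the generator. For $\{p,p'\}=\{1,\infty\}$ this is the definition.

**Example.** On $M=\mathbb R$, $k=0$, we have $\sigma(\Delta_p)=[0,\infty)$ for every $p$. Let $w\notin[0,\infty)$ and choose the root with $\operatorname{Im}\sqrt w>0$. The kernel $G_w(x)=\frac{i}{2\sqrt w}e^{i\sqrt w|x|}$ solves $-G_w''-wG_w=\delta_0$ and lies in $L^1$, so convolution with it is bounded on every $L^p$. For $\operatorname{Re}w<0$ it is the resolvent (the Laplace transform of the heat kernel). It depends holomorphically on $w$, so the resolvent identity continues to $\mathbb C\setminus[0,\infty)$, and it is the resolvent there. Conversely, fix $0\ne\chi\in C_c^\infty(\mathbb R)$.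 For real $\xi$ and $u=\chi(x/N)e^{i\xi x}$ we get $\|(\Delta-\xi^2)u\|_p\le\frac{C}{N}\|u\|_p$, so $\xi^2\in\sigma(\Delta_p)$ by Fact 2 for $p<\infty$, and by Fact 3 for $p=\infty$.

### 1.2 Weitzenböck curvature

**Definition.** On $k$-forms $\Delta=\nabla^*\nabla+W_k$, where the self-adjoint endomorphism field $W_k$, built from the curvature tensor, is the Weitzenböck curvature. It has a lower bound if $W_k\ge-K$ pointwise for some constant $K\ge0$.

**Example.** $W_0=0$ on every manifold, and $W_1=\mathrm{Ric}$. On the hyperbolic plane $W_1=-1$.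

If $M$ is oriented, the Hodge star is a pointwise isometry $\Lambda^k\to\Lambda^{n-k}$ commuting with $\nabla$ and with $\Delta$. Hence it conjugates $W_k$ to $W_{n-k}$, and $\Delta_p$ has the same spectrum in degrees $k$ and $n-k$. In particular $W_n=0$.

### 1.3 Exponential rate of volume growth

**Definition.** $\gamma$ is the infimum of those $\gamma'\ge0$ for which there is $C>0$ with $\mathrm{Vol}(B(x,r))\le Ce^{\gamma'r}\,\mathrm{Vol}(B(x,1))$ for all $x\in M$ and $r\ge1$; $\gamma=\infty$ if there is no such $\gamma'$.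

**Example.** $\gamma=0$ on $\mathbb R^n$. On the hyperbolic plane $\mathrm{Vol}(B(x,r))=2\pi(\cosh r-1)$, so $\gamma=1$. The uniformity in $x$ is a real restriction. Take $\mathbb R\times S^1$ with $dr^2+e^{-2r^2}d\theta^2$, which has finite total volume. For $r_x\ge 1$ the ball $B(x,1)$ lies in $\{|r-r_x|<1\}$ and has volume at most $4\pi e^{-(r_x-1)^2}$, while $B(x,r_x+2+\pi)$ contains $\{|r|<1\}$. So the ratio is at least $\mathrm{const}\cdot e^{(r_x-1)^2}$ at radius $r_x+2+\pi$, and $\gamma=\infty$.

### 1.4 The sectors $S_p$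

**Definition.** For $1\le p\le\infty$ put
$$\varphi_p=\arcsin\Big|1-\frac2p\Big|\in[0,\tfrac\pi2],\qquad S_p=\{0\}\cup\{w\ne0:\ |\arg w|\le\varphi_p\}.$$

Since $\cos\varphi_p=\frac1p\sqrt{p^2-(p-2)^2}=\frac{2\sqrt{p-1}}p$ for $1<p<\infty$, we have for $p\neq 2$
$$S_p=\{\operatorname{Re}w\ge\cot\varphi_p\,|\operatorname{Im}w|\},\qquad \cot\varphi_p=\frac{2\sqrt{p-1}}{|p-2|}\quad(1<p<\infty).\tag{2}$$
Each $S_p$ is a closed convex cone, invariant under conjugation, and $S_p=S_{p'}$.

**Example.** $S_2=[0,\infty)$. For $p=4$, $\sin\varphi_4=\frac12$, so $\varphi_4=\pi/6$ and $\cot\varphi_4=\sqrt3$. For $p\in\{1,\infty\}$, $\varphi_p=\pi/2$, and $S_1=S_\infty=\{\operatorname{Re}w\ge0\}$ is the full half plane.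

## 2. A conjectured sector, and what is true

The problem comes from Nelia Charalambous and Zhiqin Lu, "$L^p$-spectral theory for the Laplacian on forms", arXiv:2401.02136 (2024). Its statement quotes the following.

**Known result.** *Assume that the Ricci curvature and $W_k$ are bounded below. Let $\lambda_1$ be the infimum of the $L^2$-spectrum on $k$-forms, $c\le\lambda_1$, $H=\Delta-c$, $1\le p\le\infty$. Then $(H-z^2)^{-1}$ is bounded on $L^p(\Lambda^k(M))$ for every $z\in\mathbb C$ with $|\operatorname{Im}z|>\gamma\,|\frac1p-\frac12|$.*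

So the $L^p$-spectrum lies in a parabolic region, which is thinner at infinity than any sector around the positive axis. What survives if we drop the Ricci bound and keep only the bound on $W_k$? The natural guess is that the parabola is lost but some sector narrower than a half plane remains.

**Conjecture.** *Let $M$ be complete and noncompact with $\gamma<\infty$ and let $W_k$ have a lower bound for some $0\le k\le n$. Then for each $1\le p\le\infty$ there are $c<0$ and $a>0$, which may depend on $M,k,p$, such that $(\Delta-w)^{-1}$ is bounded on $L^p(\Lambda^k(M))$ for every $w$ with*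
$$\operatorname{Re}w\le a|\operatorname{Im}w|+c.\tag{3}$$

The conjecture is false, already for functions and $p=1,\infty$. It is true for $1<p<\infty$, and for $p=1,\infty$ the answer depends on the degree. Here are the three theorems to be proved.

**Theorem A.** *For every $n\ge2$ there is a complete noncompact $M^n$ with $\mathrm{Vol}(B(x,R))\le CR\,\mathrm{Vol}(B(x,1))$ for all $x\in M$, $R\ge1$ (so $\gamma=0$), such that for $k=0$ (where $W_0=0$) and for every $1\le p\le\infty$*
$$\sigma(\Delta_p)=S_p .$$
*In particular the $L^1$- and $L^\infty$-spectra are the whole half plane $\{\operatorname{Re}w\ge0\}$, and the conjecture fails for $k=0$ and $p\in\{1,\infty\}$. It also fails for $k=n$ and $p\in\{1,\infty\}$.*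

**Theorem B.** *Let $M$ be complete and noncompact with $W_k\ge-K$, $K\ge0$; no volume growth assumption is made. Then $\sigma(\Delta_p)\subset-K+S_p$ for all $1\le p\le\infty$. Hence for $1<p<\infty$ the conclusion of the conjecture holds with $a=\cot\varphi_p$ (any $a>0$ if $p=2$) and any $c<-K$ with $c<0$.*

**Theorem C.** *Let $n\ge1$ and $0\le k\le n$.*

1. *If $k\in\{1,n-1\}$, the statement of the conjecture holds for every $1\le p\le\infty$, with every $a>0$ (and suitable $c=c(a)$).*
2. *If $k\notin\{1,n-1\}$, there is an $n$-manifold satisfying the hypotheses, with $\gamma=0$ and $\sigma(\Delta_p)\supset S_p$ for all $1\le p\le\infty$. So the statement fails for $p\in\{1,\infty\}$. For $1<p<\infty$, $p\ne2$, no slope $a>\cot\varphi_p$ is admissible for this manifold.*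

*Thus the statement of the conjecture for $p=1$ (equivalently $p=\infty$) holds in degree $k$ if and only if $k\in\{1,n-1\}$. The slope in Theorem B is optimal in the degrees $k\notin\{1,n-1\}$, but not for $k\in\{1,n-1\}$.*

Let us record why an inclusion $S_p\subset\sigma(\Delta_p)$ does what these statements claim.

**Consequences of $S_p\subset\sigma(\Delta_p)$.** Let $c<0<a$. If $p\in\{1,\infty\}$, the imaginary axis lies in the spectrum, and $w=iy$ with $y\ge|c|/a$ satisfies $\operatorname{Re}w=0\le a|\operatorname{Im}w|+c$. So no pair $(a,c)$ works. If $1<p<\infty$, $p\ne2$ and $a>\cot\varphi_p$, the points $w=y\cot\varphi_p+iy$ with $y\ge|c|/(a-\cot\varphi_p)$ lie in the spectrum and satisfy (3). So no slope $a>\cot\varphi_p$ is admissible.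

## 3. Degrees $1$ and $n-1$, where the Weitzenböck curvature is Ricci

First, two easy cases. For $p=2$, $\Delta$ is self-adjoint and nonnegative, so $\sigma(\Delta_2)\subset[0,\infty)$ and every $a>0$, $c<0$ works. On $\mathbb R$, by the example in Section 1.1, the same holds for functions and every $p$.

Next, $k=1$. Here $W_1=\mathrm{Ric}$, so the hypothesis of the conjecture is the one that seemed to have been dropped.

**Proof of Theorem C, part 1.** Let $k\in\{1,n-1\}$ and $W_k\ge-K$. Locally $W_{n-1}$ is conjugate to $W_1$ by the Hodge star (a local choice of orientation suffices, since the sign is irrelevant for conjugation). In both cases $\mathrm{Ric}\ge-K$, and the known result applies. We take in it the constant $0\le\lambda_1$, so $H=\Delta$. With $\tau=\gamma|\frac1p-\frac12|<\infty$,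
$$\sigma(\Delta_p)\subset\{z^2:\ |\operatorname{Im}z|\le\tau\}.$$
For $z=x+iy$ with $|y|\le\tau$ we have $\operatorname{Re}z^2=x^2-y^2\ge x^2-\tau^2$ and $|\operatorname{Im}z^2|=2|xy|\le2\tau|x|$. Given $a>0$, choose $c<0$ with $c<-\tau^2-a^2\tau^2$. Then
$$\operatorname{Re}z^2-a|\operatorname{Im}z^2|\ge x^2-2a\tau|x|-\tau^2=(|x|-a\tau)^2-a^2\tau^2-\tau^2>c ,$$
so no point of the spectrum satisfies (3). For $n=1$ this covers $k=0$ and $k=1$. $\blacksquare$

For $k=0$ the situation is the opposite: $W_0=0$ on every manifold, so the curvature hypothesis is empty. Functions are the first real test.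

## 4. The energy method and the sectors $-K+S_p$

What would a sensible person try? Estimate $\frac{d}{dt}\|u\|_p^p$ along the heat flow. Real time gives growth at most $e^{Kt}$ and hence the half plane $\operatorname{Re}w\ge-K$; complex time $z=e^{i\psi}t$ gives rotated half planes, and intersecting them gives a sector. This proves Theorem B, and it will also show exactly where the method stops.

### Proof of Theorem B

**Step 1: an energy inequality on a bounded domain.** The purpose is an $L^p$ bound for complex time with no boundary terms and no regularity worries. Let $\Omega\subset M$ be open, relatively compact, with smooth boundary. Let $\Delta_\Omega$ be the self-adjoint realization of $\nabla^*\nabla+W_k$ on $L^2(\Lambda^k\Omega)$ with Dirichlet condition, with domain $H^2\cap H_0^1$. Its quadratic form is $\int|\nabla u|^2+\langle W_ku,u\rangle$, so $\Delta_\Omega\ge-K$. Let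
$$2<p<\infty,\qquad|\psi|\le\tfrac\pi2-\varphi_p,\qquad\omega_0\in C_c^\infty(\Omega),\qquad u(t)=e^{-e^{i\psi}t\Delta_\Omega}\omega_0 .$$
As $\varphi_p>0$, we have $\cos\psi>0$. Since $\omega_0\in D(\Delta_\Omega^N)$ for all $N$, the curve $u(t)$ and all its $t$-derivatives are continuous into every $D(\Delta_\Omega^N)\subset H^{2N}$ (elliptic regularity), so by Sobolev embedding $u\in C^\infty([0,\infty)\times\overline\Omega)$, and $u=0$ on $\partial\Omega$.

Put $v=|u|^{p-2}u$. The map $\xi\mapsto|\xi|^{p-2}\xi$ is homogeneous of degree $p-1>1$, hence $C^1$ with vanishing derivative at $0$. So $v$ is $C^1$, it vanishes on $\partial\Omega$, and $\nabla v=0$ wherever $u=0$. Also $|u|^p$ is $C^1$ with $\partial_t|u|^p=p|u|^{p-2}\operatorname{Re}\langle\partial_tu,u\rangle$. Inserting $\partial_tu=-e^{i\psi}(\nabla^*\nabla+W_k)u$ and integrating by parts,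
$$\frac d{dt}\|u\|_p^p=-p\operatorname{Re}\Big(e^{i\psi}I+e^{i\psi}\int_\Omega|u|^{p-2}\langle W_ku,u\rangle\Big),\qquad I=\int_\Omega\langle\nabla u,\nabla v\rangle.\tag{4}$$

**Step 2: the energy $I$ lies in $S_p$.** This is the point of the rotation: we need $\operatorname{Re}(e^{i\psi}I)\ge0$. Let $e$ run through a local orthonormal frame and, where $u\ne0$, write $\langle\nabla_eu,u\rangle=|u|(a_e+ib_e)$ with $a_e,b_e$ real. Then $e(|u|)=\operatorname{Re}\langle\nabla_eu,u\rangle/|u|=a_e$, so $\nabla_ev=|u|^{p-2}\big[\nabla_eu+(p-2)a_e\,u/|u|\big]$ and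
$$\langle\nabla_eu,\nabla_ev\rangle=|u|^{p-2}\big[|\nabla_eu|^2+(p-2)a_e(a_e+ib_e)\big].\tag{5}$$
By Cauchy–Schwarz $|\nabla_eu|^2\ge a_e^2+b_e^2$, so the real part of (5) is at least $|u|^{p-2}[(p-1)a_e^2+b_e^2]$. Since $2\sqrt{p-1}\,|a_eb_e|\le(p-1)a_e^2+b_e^2$, the imaginary part has modulus
$$(p-2)|u|^{p-2}|a_eb_e|\le\frac{p-2}{2\sqrt{p-1}}\,|u|^{p-2}\big[(p-1)a_e^2+b_e^2\big].\tag{6}$$
As $\tan\varphi_p=\frac{p-2}{2\sqrt{p-1}}$, each expression (5) lies in $S_p$. Sums and integrals stay in a closed convex cone, so $I\in S_p$. From $|\arg I|\le\varphi_p$ (if $I\ne 0$) and $|\psi|\le\frac\pi2-\varphi_p$ we get $\operatorname{Re}(e^{i\psi}I)\ge0$. The curvature term is $e^{i\psi}$ times a real number, and $\langle W_ku,u\rangle\ge-K|u|^2$, so (4) gives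
$$\frac d{dt}\|u\|_p^p\le pK\cos\psi\,\|u\|_p^p .$$
By Gronwall, with $z=e^{i\psi}t$ and $\operatorname{Re}z=t\cos\psi$,
$$\|e^{-z\Delta_\Omega}\omega_0\|_p\le e^{K\operatorname{Re}z}\|\omega_0\|_p\qquad(|\arg z|\le\tfrac\pi2-\varphi_p).\tag{7}$$

**Step 3: exhausting $M$.** The purpose is to let $\Omega\uparrow M$ in (7). Let $\Omega_j\uparrow M$ be an exhaustion by domains as in Step 1 with $\overline\Omega_j\subset\Omega_{j+1}$ (sublevel sets of a smooth proper function at regular values). Let $D_j=\Delta_{\Omega_j}\oplus0$ on $L^2(\Omega_j)\oplus L^2(M\setminus\Omega_j)$; it is self-adjoint and $\ge-K$. Since $M$ is complete, $\Delta$ is essentially self-adjoint on $C_c^\infty(\Lambda^k)$ (Chernoff, J. Funct. Anal. 12 (1973); Strichartz, J. Funct. Anal. 52 (1983)). Its closure is again denoted $\Delta$ and is $\ge0$. We claim that $e^{-zD_j}\to e^{-z\Delta}$ strongly on $L^2$ for $\operatorname{Re}z>0$.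

*Resolvents.* Let $\phi\in C_c^\infty(\Lambda^k)$ and $g_\pm=(\Delta\pm i)\phi$. Once $\operatorname{supp}\phi\subset\Omega_j$, we have $\phi\in D(D_j)$ and $D_j\phi=\Delta\phi$, so $(D_j\pm i)^{-1}g_\pm=\phi=(\Delta\pm i)^{-1}g_\pm$. By essential self-adjointness the forms $g_+$ obtained in this way are dense in $L^2$, and so are the forms $g_-$. All these resolvents have norm $\le1$. Hence $(D_j\pm i)^{-1}\to(\Delta\pm i)^{-1}$ strongly.

*Functions.* Let $\mathcal A$ be the set of $F\in C_0(\mathbb R)$ with $F(D_j)\to F(\Delta)$ strongly. It is a linear space. It is closed under products, because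
$$F(D_j)G(D_j)h-F(\Delta)G(\Delta)h=F(D_j)\big[G(D_j)h-G(\Delta)h\big]+\big[F(D_j)-F(\Delta)\big]G(\Delta)h$$
and $\|F(D_j)\|\le\|F\|_\infty$. It is closed in the sup norm, because $\|F(D_j)-G(D_j)\|\le\|F-G\|_\infty$ and likewise for $\Delta$. It contains $(x+i)^{-1}$ and $(x-i)^{-1}$. The algebra generated by these two functions is closed under conjugation, separates points and vanishes nowhere, so $\mathcal A=C_0(\mathbb R)$ by the Stone–Weierstrass theorem. For $\operatorname{Re}z>0$ the function $e^{-zx}$ on $[-K,\infty)$ tends to $0$ at $+\infty$, so it extends to some $F\in C_0(\mathbb R)$. Since $D_j\ge-K$ and $\Delta\ge-K$, we have $F(D_j)=e^{-zD_j}$ and $F(\Delta)=e^{-z\Delta}$. This proves the claim.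

Now let $2<p<\infty$ and $\omega\in C_c^\infty(\Lambda^k)$. For large $j$, (7) holds on $\Omega_j$ with $\omega_0=\omega$, and $e^{-zD_j}\omega$ is $e^{-z\Delta_{\Omega_j}}\omega$ extended by zero. A subsequence converges a.e. to $e^{-z\Delta}\omega$, and Fatou's lemma gives
$$\|e^{-z\Delta}\omega\|_p\le e^{K\operatorname{Re}z}\|\omega\|_p,\qquad\omega\in C_c^\infty(\Lambda^k),\ z\ne0,\ |\arg z|\le\tfrac\pi2-\varphi_p.\tag{8}$$

**Step 4: the other exponents.** For $p=2$, (8) holds for $\operatorname{Re}z>0$ because $\Delta\ge0$. For $1<p<2$ it follows by duality: $(e^{-z\Delta})^*=e^{-\bar z\Delta}$ and $\varphi_p=\varphi_{p'}$, so for $\phi\in C_c^\infty(\Lambda^k)$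
$$|\langle e^{-z\Delta}\omega,\phi\rangle|=|\langle\omega,e^{-\bar z\Delta}\phi\rangle|\le e^{K\operatorname{Re}z}\|\omega\|_p\|\phi\|_{p'} ;$$
take the supremum over $\|\phi\|_{p'}\le1$. For real $z=t>0$ let $p\to\infty$ in (8): as $\|h\|_\infty=\lim_{p\to\infty}\|h\|_p$ for $h=e^{-t\Delta}\omega$, we get $\|e^{-t\Delta}\omega\|_\infty\le e^{Kt}\|\omega\|_\infty$. By duality again, for $\omega,\phi\in C_c^\infty(\Lambda^k)$, $|\langle e^{-t\Delta}\omega,\phi\rangle|\le e^{Kt}\|\omega\|_1\|\phi\|_\infty$. So $\|e^{-t\Delta}\|_{1\to1}\le e^{Kt}$.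

**Step 5: from semigroup bounds to the spectrum.** Recall: if $-B$ generates a $C_0$-semigroup of norm $\le e^{\beta t}$, then $(\mu+B)^{-1}=\int_0^\infty e^{-\mu t}e^{-tB}\,dt$ for $\operatorname{Re}\mu>\beta$, so $\sigma(B)\subset\{\operatorname{Re}w\ge-\beta\}$.

*Exponents $1$ and $\infty$.* Step 4 gives $\sigma(\Delta_1)\subset\{\operatorname{Re}w\ge-K\}=-K+S_1$, and Fact 3 gives the same for $p=\infty$.

*Exponents $1<p<\infty$.* Let $\Sigma=\{z\ne0:|\arg z|<\frac\pi2-\varphi_p\}$. By (8) the operators $e^{-z\Delta}$, $z\in\Sigma$, extend to operators $T(z)$ on $L^p$ with $\|T(z)\|\le e^{K\operatorname{Re}z}$. For $f,g\in C_c^\infty$ the function $z\mapsto\langle T(z)f,g\rangle$ is holomorphic, by the spectral theorem in $L^2$. By density and local boundedness this holds for all $f\in L^p$, $g\in L^{p'}$, so $T$ is weakly holomorphic, hence holomorphic in operator norm. The semigroup law extends by density. For $f\in C_c^\infty$, integration along the segment gives $T(z)f-f=-\int_0^zT(\xi)\Delta f\,d\xi$, so $\|T(z)f-f\|_p\le|z|e^{K|z|}\|\Delta f\|_p\to0$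 as $z\to0$ in $\Sigma$. By density and $\|T(z)\|\le e^{K|z|}$, $T$ is strongly continuous at $0$. On the positive axis it is the heat semigroup, so its generator is $-\Delta_p$.

For $|\psi|<\frac\pi2-\varphi_p$ let $-B_\psi$ be the generator of the $C_0$-semigroup $t\mapsto T(e^{i\psi}t)$, whose norm is at most $e^{Kt\cos\psi}$. We identify $B_\psi$ by turning a contour. Let $\mu>K$ be real. On $\Sigma$, $\|e^{-\mu z}T(z)\|\le e^{-(\mu-K)\operatorname{Re}z}$. On the arc of radius $R$ between arguments $0$ and $\psi$ the integrand is at most $e^{-(\mu-K)R\cos\psi}$ and the length is $R|\psi|$, so this contribution vanishes as $R\to\infty$; on small arcs the integrand is bounded and the length tends to $0$. Cauchy's theorem gives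
$$(\mu+\Delta_p)^{-1}=\int_0^\infty e^{-\mu t}T(t)\,dt=e^{i\psi}\int_0^\infty e^{-\mu e^{i\psi}t}T(e^{i\psi}t)\,dt=e^{i\psi}(\mu e^{i\psi}+B_\psi)^{-1}.$$
Inverting, $B_\psi=e^{i\psi}\Delta_p$. So every $w\in\sigma(\Delta_p)$ satisfies $\operatorname{Re}(e^{i\psi}w)\ge-K\cos\psi$, that is,
$$\operatorname{Re}\big(e^{i\psi}(w+K)\big)\ge0\qquad\text{for all }|\psi|<\tfrac\pi2-\varphi_p .$$
If $w+K\ne0$ has argument $\alpha\in(-\pi,\pi]$, then $\psi=0$ gives $|\alpha|\le\frac\pi2$, and letting $\psi$ tend to $\frac\pi2-\varphi_p$ with the sign of $\alpha$ gives $|\alpha|\le\varphi_p$. Hence $w+K\in S_p$.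

**Step 6: the conclusion of the conjecture for $1<p<\infty$.** Let $a=\cot\varphi_p$ (any $a>0$ if $p=2$), $c<-K$, $c<0$, and let $w$ satisfy (3). Then $\operatorname{Re}(w+K)\le a|\operatorname{Im}w|+c+K<a|\operatorname{Im}(w+K)|$. For $p\ne2$ this says $w+K\notin S_p$ by (2). For $p=2$, a point $w+K\in[0,\infty)$ would have zero imaginary part and negative real part, which is impossible. So $w\notin\sigma(\Delta_p)$. $\blacksquare$

### Where this stops

As $p\to\infty$ the constant $\frac{p-2}{2\sqrt{p-1}}$ in (6) tends to $\infty$; at $p\in\{1,\infty\}$ there is no room to rotate, and only a half plane is left. Inequality (6) cannot be improved pointwise: for the scalar function $u=e^{\alpha r}$ on the line with $\alpha=1+i\sqrt{p-1}$ we have $a_e=|u|$, $b_e=\sqrt{p-1}\,|u|$ and $|\nabla_eu|^2=a_e^2+b_e^2$, so (5) lies on the boundary ray of $S_p$. Any improvement would have to use the volume growth. We now ask whether the loss really occurs on a manifold with $\gamma<\infty$.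

## 5. Exponential horns and their cost

Take $k=0$, $p=1$ and the cylinders of Section 1.1. The computation above suggests exponentials, so let $m=e^{\sigma r}$, $\sigma>0$, on a stretch of length $L$. Then $\Delta u=-u''-\sigma u'$. For $u=e^{\zeta r}$ to be borderline in $L^1(m\,dr)$ we need $|u|m=1$, so $\zeta=-\sigma+i\xi$ with $\xi$ real, and
$$-\zeta^2-\sigma\zeta=-\zeta(\zeta+\sigma)=(\sigma-i\xi)\,i\xi=\xi^2+i\sigma\xi=:w .$$
As $\sigma$ and $\xi$ vary (with both signs of $\xi$), these points fill $\{\operatorname{Re}w>0,\ \operatorname{Im}w\ne0\}$. That looks like a disproof. With a cutoff, $u=\chi(r/L)e^{\zeta r}$, $0\neq\chi\in C_c^\infty((0,1))$, we get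
$$(\Delta-w)u=-\big[L^{-2}\chi''(r/L)+(2\zeta+\sigma)L^{-1}\chi'(r/L)\big]e^{\zeta r},$$
so in $L^1(m\,dr)$ the relative error is $O(1/L)$. The spectral point appears if the cylinder contains such stretches (after translation, and with a constant factor in $m$) with $L\to\infty$.

The cost is volume growth. Suppose $f\,\mathrm{diam}\,T\le\frac12$ and $m=\mathrm{const}_L\cdot e^{\sigma(r-\alpha)}$ on $[\alpha,\alpha+L]$ for arbitrarily large $L$. If $r_x=\alpha+1$, then $B(x,1)\subset\{\alpha<r<\alpha+2\}$ has volume at most $2\,\mathrm{const}_L\,e^{2\sigma}$, while $B(x,L)\supset\{\alpha+L-1<r<\alpha+L\}$ has volume at least $\mathrm{const}_L\,e^{\sigma(L-1)}$. The ratio is at least $\frac12e^{-3\sigma}e^{\sigma L}$, so $\gamma\ge\sigma$. Thus with $\gamma<\infty$ only $\sigma\le\gamma$ can be used, and the points reached satisfy $\operatorname{Re}w=(\operatorname{Im}w)^2/\sigma^2\ge a|\operatorname{Im}w|-\frac{a^2\sigma^2}4$ for every $a>0$. They do not contradict the conjecture.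

The exact obstruction is this. The target $w=\xi^2+i\sigma\xi$ determines $|\xi|=\sqrt{\operatorname{Re}w}$ and $\sigma=|\operatorname{Im}w|/\sqrt{\operatorname{Re}w}$, so no parameter is left to shorten the stretch. Shrinking a stretch by a factor $\kappa$ (that is, $m(r)\to m(\kappa r)$, $u(r)\to u(\kappa r)$) multiplies $\Delta$, $w$ and the absolute error all by $\kappa^2$, so it gives nothing for a fixed target. We need approximate eigenfunctions whose accuracy is not paid for in Riemannian length.

## 6. The weighted chain on $\mathbb Z$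

A discrete chain has no length at all. We do the computation there first, and build it into a manifold in the next section.

For $\lambda,s>0$ let $m_j=e^{sj}$ and $c_j=\lambda e^{s(j+1)}$, $j\in\mathbb Z$, and
$$(Lu)_j=\frac1{m_j}\big[c_j(u_j-u_{j+1})+c_{j-1}(u_j-u_{j-1})\big]=\lambda(e^s+1)u_j-\lambda e^su_{j+1}-\lambda u_{j-1}.\tag{9}$$
A geometric sequence $u_j=\zeta^j$ is an eigenvector with eigenvalue $\lambda(e^s+1-e^s\zeta-\zeta^{-1})$. It is borderline for $\ell^p$ with weights $m_j$ when $m_j|\zeta|^{pj}=1$. So for $\theta\in\mathbb R$ and $1\le p\le2$ set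
$$\zeta=e^{-s/p+i\theta},\qquad w_p(\lambda,s,\theta)=\lambda\,(e^s+1-e^s\zeta-\zeta^{-1}).\tag{10}$$

**Example.** For $p=1$, $e^s\zeta=e^{i\theta}$ and $\zeta^{-1}=e^{s-i\theta}$, so
$$w_1=\lambda\big[(e^s+1)(1-\cos\theta)+i(e^s-1)\sin\theta\big].\tag{11}$$
As $\theta$ varies this is an ellipse through $0$, tangent there to the imaginary axis. Scaling by $\lambda$ makes it fill the open half plane. Here $\lambda$ costs nothing, because the chain has no length.

**Lemma 1.** *Let $1\le p\le2$. The closure of $\{w_p(\lambda,s,\theta):\lambda,s\in\mathbb Q_{>0},\ \theta\in\mathbb R\}$ contains $S_p$.*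

*Proof.* By continuity the closure contains all $w_p(\lambda,s,\theta)$ with real $\lambda,s>0$, so we may use these. It suffices to show that every argument in $(-\varphi_p,\varphi_p)$ (argument $0$ if $p=2$) occurs: multiplying by arbitrary $\lambda>0$ then gives full open rays, and the closure of their union is $S_p$. Put $\beta=\frac12-\frac1p\in[-\frac12,0]$. Then $e^s\zeta=e^{s/2}e^{\beta s+i\theta}$ and $\zeta^{-1}=e^{s/2}e^{-\beta s-i\theta}$, with sum $2e^{s/2}\cosh(\beta s+i\theta)$, so
$$w_p=2\lambda e^{s/2}\big[\cosh\tfrac s2-\cosh(\beta s)\cos\theta-i\sinh(\beta s)\sin\theta\big].$$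

*Case $p=1$.* For $\theta\in(0,2\pi)$ the real part in (11) is positive and the tangent of the argument is $\tanh\frac s2\cdot\frac{\sin\theta}{1-\cos\theta}=\tanh\frac s2\cot\frac\theta2$, which takes all real values. So all arguments in $(-\frac\pi2,\frac\pi2)$ occur.

*Case $1<p\le2$.* Now $|\beta|<\frac12$, so $\cosh\frac s2>\cosh(\beta s)$ and the real part is positive. Choose $\theta$ with $\cos\theta=\cosh(\beta s)/\cosh\frac s2$. Then $|\sin\theta|=\sqrt{\cosh^2\frac s2-\cosh^2(\beta s)}\,\big/\cosh\frac s2$, the real part in the bracket is $\big(\cosh^2\frac s2-\cosh^2(\beta s)\big)/\cosh\frac s2$, and the modulus of the tangent of the argument is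
$$\frac{\sinh(|\beta|s)}{\sqrt{\cosh^2\frac s2-\cosh^2(\beta s)}}=\frac{\sinh(|\beta|s)}{\sqrt{\sinh^2\frac s2-\sinh^2(\beta s)}}\ \longrightarrow\ \frac{2|\beta|}{\sqrt{1-4\beta^2}}=\tan\varphi_p\qquad(s\to0),$$
because $2|\beta|=|1-\frac2p|=\sin\varphi_p$. At $\theta=0$ the argument is $0$, it is continuous in $\theta$, and $\theta\to-\theta$ conjugates $w_p$. So every argument in $(-\varphi_p,\varphi_p)$ occurs for small $s$; for $p=2$ the argument is $0$ throughout. $\square$

**Lemma 2 (cutoff on the chain).** *Let $\chi_j=\max(0,1-|j|/N)$, $u_j=\chi_j\zeta^j$, $w=w_p(\lambda,s,\theta)$, $Q=\big(\sum_jm_j|u_j|^p\big)^{1/p}$. Then, for all $1\le p\le2$ and $\theta\in\mathbb R$, $Q\ge\frac12$ and*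
$$\Big(\sum_jm_j|(Lu)_j-wu_j|^p\Big)^{1/p}\le\frac{12\lambda e^s}N\,Q.\tag{12}$$
*Moreover $u_j=0$ for $|j|\ge N$, $|u_j|\le e^{sN}$ and $|w|\le4\lambda e^s$.*

*Proof.* Inserting $u_j=\chi_j\zeta^j$ in (9),
$$(Lu)_j-wu_j=-\lambda\zeta^j\big[e^s\zeta(\chi_{j+1}-\chi_j)+\zeta^{-1}(\chi_{j-1}-\chi_j)\big].$$
Here $|\zeta|\le1$, $|\zeta|^{-1}=e^{s/p}\le e^s$, $|\chi_{j\pm1}-\chi_j|\le\frac1N$, and the bracket vanishes for $|j|>N$. Since $m_j|\zeta|^{pj}=1$,
$$\sum_jm_j|(Lu)_j-wu_j|^p\le\Big(\frac{2\lambda e^s}N\Big)^p(2N+1),\qquad Q^p=\sum_j\chi_j^p\ge2^{-p}N,$$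
the latter because $\chi_j\ge\frac12$ for the $2\lfloor N/2\rfloor+1\ge N$ indices with $|j|\le N/2$. So $Q\ge\frac12N^{1/p}\ge\frac12$, and the quotient of the two $p$-th roots is at most $\frac{4\lambda e^s}N(2+\frac1N)^{1/p}\le\frac{12\lambda e^s}N$. The remaining bounds follow from $|\zeta|^j\le e^{sN}$ for $|j|\le N$ and $e^s+1+e^s|\zeta|+|\zeta|^{-1}\le4e^s$. $\square$

## 7. A string with concentrated masses

The chain (9) is the equation of a massless string carrying point masses $m_j$ at positions $x_j$ with $x_{j+1}-x_j=1/c_j$. A string of density $\rho$ has the operator $-\frac1\rho\frac{d^2}{dx^2}$, and the substitution $dr=\sqrt\rho\,dx$ turns it into $-\frac1m\frac d{dr}\big(m\frac d{dr}\big)$ with $m=\sqrt\rho$, which is (1). The Riemannian length is $\int\sqrt\rho\,dx$, the travel time along the string. A mass $m_j$ spread over a width $2\eta$ contributes at most $\sqrt{2\eta m_j}$ to it, which tends to $0$ as $\eta\to0$. So concentrated masses keep their mechanical effect while their length disappears. This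 is what the exponential horn could not do.

**Lemma 3.** *Given $\lambda,s,\ell,\varepsilon,m_0>0$ there is a smooth $m:\mathbb R\to(0,m_0]$, equal to $m_0$ outside $(0,\ell)$, such that for all $p\in[1,2]$ and $\theta\in\mathbb R$ there is $0\ne u\in C_c^\infty((0,\ell))$ with*
$$\big\|-m^{-1}(mu')'-w_p(\lambda,s,\theta)\,u\big\|_{L^p(m\,dr)}\le\varepsilon\,\|u\|_{L^p(m\,dr)} .$$

Note the order of quantifiers: one $m$ serves all $p$ and $\theta$.

*Proof.* Fix an integer $N\ge48\lambda e^s/\varepsilon$ and use Lemma 2. By (12) the chain error is then at most $\frac\varepsilon4Q$.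

**Step 1: from the chain to a string.** We build a density $\rho$, independent of $p$ and $\theta$, and a smooth function on the string. Choose $x_j$, $|j|\le N$, with $x_{j+1}-x_j=1/c_j$ for $-N\le j<N$, and put $A=x_{-N}-1$, $B=x_N+1$. Let $U$ be continuous and piecewise linear with nodes $x_j$, $U(x_j)=u_j$, and $U=0$ outside $[x_{-N},x_N]$; this is consistent because $u_{\pm N}=0$. Its slope on $(x_j,x_{j+1})$ is $c_j(u_{j+1}-u_j)$, so its slope jump at $x_j$ is $c_j(u_{j+1}-u_j)-c_{j-1}(u_j-u_{j-1})=-m_j(Lu)_j$. (At $j=\pm N$ the outer slope is $0$, in agreement with $u_{\pm(N+1)}=u_{\pm N}=0$.) Hence, as distributions,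
$$-U''=\sum_{|j|\le N}m_j(Lu)_j\,\delta_{x_j}.$$
Let $\phi_\eta\ge0$ be an even smooth function supported in $[-\eta,\eta]$ with integral $1$, where $\eta<\frac12$ and $\eta<\frac12\min_{-N\le j<N}1/c_j$, so that the intervals $|x-x_j|\le\eta$ are disjoint. Put $U_\eta=U*\phi_\eta\in C_c^\infty((A,B))$ and, for a constant $\tau>0$,
$$\rho=\sum_{|j|\le N}m_j\phi_\eta(\cdot-x_j)+\tau\ \text{ on }[A,B],\qquad-U_\eta''=\sum_{|j|\le N}m_j(Lu)_j\,\phi_\eta(\cdot-x_j).$$

**Step 2: from the string to a weight on a short interval.** Put $r=\int_A^x\sqrt\rho\,dx$ and $m=\sqrt\rho$. Both are smooth because $\rho\ge\tau>0$. Then $m\,dr=\rho\,dx$, $m\frac d{dr}=\frac d{dx}$, $\frac1m\frac d{dr}=\frac1\rho\frac d{dx}$, so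
$$-\frac1m\frac d{dr}\Big(m\frac d{dr}\Big)=-\frac1\rho\frac{d^2}{dx^2}=:\mathcal D .$$
By $\sqrt{a+b}\le\sqrt a+\sqrt b$ and Cauchy–Schwarz, the $r$-length of $[A,B]$ is
$$\int_A^B\sqrt\rho\,dx\le\sum_{|j|\le N}\int\sqrt{m_j\phi_\eta}\,dx+\sqrt\tau(B-A)\le\sum_{|j|\le N}\sqrt{2\eta m_j}+\sqrt\tau(B-A),\tag{13}$$
which tends to $0$ as $\eta,\tau\to0$ with $N$ fixed.

**Step 3: the error on the string.** We compare $(\mathcal D-w)U_\eta$ in $L^p(\rho\,dx)$ with the chain error. Let $\vartheta=1-\tau/\rho\in[0,1)$. On the $j$-th bead $|x-x_j|<\eta$ we have $m_j\phi_\eta(x-x_j)=\rho-\tau$, so $\mathcal DU_\eta=\vartheta(Lu)_j$ and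
$$(\mathcal D-w)U_\eta=\vartheta\big((Lu)_j-wu_j\big)-(1-\vartheta)wu_j-w(U_\eta-u_j).$$
Off the beads $\vartheta=0$ and $(\mathcal D-w)U_\eta=-(1-\vartheta)wU_\eta$. We use the following facts.

- $\vartheta^p\rho\le\vartheta\rho=\sum_jm_j\phi_\eta(\cdot-x_j)$ and $(1-\vartheta)^p\rho\le(1-\vartheta)\rho=\tau$.
- $|U_\eta|\le\max_j|u_j|\le e^{sN}$.
- $|U_\eta-u_j|\le2\Lambda\eta$ on the $j$-th bead, where $\Lambda=2e^{sN}\max_{-N\le j<N}c_j$ bounds the slopes of $U$: $U_\eta(x)$ averages values $U(y)$ with $|y-x_j|\le2\eta$.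

The beads have total $\rho\,dx$-measure at most $\sum_{|j|\le N}m_j+\tau(B-A)$. Minkowski's inequality gives
$$\|(\mathcal D-w)U_\eta\|_p\le\Big(\sum_jm_j|(Lu)_j-wu_j|^p\Big)^{1/p}+|w|e^{sN}\big(\tau(B-A)\big)^{1/p}+2|w|\Lambda\eta\Big(\sum_{|j|\le N}m_j+\tau(B-A)\Big)^{1/p}.$$
Restricting to the smaller measure $\sum_jm_j\phi_\eta(\cdot-x_j)\,dx$,
$$\|U_\eta\|_p\ge Q-2\Lambda\eta\Big(\sum_{|j|\le N}m_j\Big)^{1/p}.$$
Since $|w|\le4\lambda e^s$ and $N$ is fixed, the last two terms of the first estimate and the last term of the second tend to $0$ as $\eta,\tau\to0$, uniformly in $p\in[1,2]$ and $\theta$. Take $\eta,\tau$ so small that the former add up to at most $\frac\varepsilon8\le\frac\varepsilon4Q$ and the latter is at most $\frac14\le\frac12Q$. Then $\|(\mathcal D-w)U_\eta\|_p\le\frac\varepsilon2Q\le\varepsilon\|U_\eta\|_p$ and $U_\eta\ne0$. By (13) we may also assume that the $r$-length is less than $\ell/2$.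

**Step 4: fitting the weight under $m_0$.** Replacing $m$ by $\kappa m$ with a constant $\kappa>0$ changes neither the operator nor the inequality. Choose $\kappa$ with $\kappa m\le m_0/2$. Near the end points of $[A,B]$ we have $\rho=\tau$, so $m$ is constant there. Translate the $r$-interval into the interior of $(0,\ell)$ and extend the weight smoothly, positively and with values $\le m_0$, so that it equals $m_0$ outside $(0,\ell)$. The functions $U_\eta$, written in the coordinate $r$, are the required $u$. $\square$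

## 8. A cylinder with linear volume growth and full sector spectrum

**Proof of Theorem A.**

**Step 1: the manifold.** Let $T=\mathbb R^{n-1}/\mathbb Z^{n-1}$ (volume $1$, diameter $\sqrt{n-1}/2$), $f_0=1/\sqrt{n-1}$, $m_0=f_0^{n-1}$. Let $(\lambda_i,s_i)_{i\ge1}$ be a sequence in $\mathbb Q_{>0}^2$ in which every pair occurs infinitely often. Let $m:\mathbb R\to(0,m_0]$ be equal on $[i,i+\frac14]$, $i\ge1$, to the translated function of Lemma 3 for $(\lambda_i,s_i)$, $\ell=\frac14$, $\varepsilon=\frac1i$, and equal to $m_0$ elsewhere; this is smooth. Put $f=m^{1/(n-1)}\le f_0$ and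
$$M=\mathbb R\times T,\qquad g=dr^2+f(r)^2g_T .$$
$M$ is noncompact, and it is complete: distances are at least differences of $r$, so closed bounded sets lie in some $[\alpha,\alpha']\times T$ and are compact.

**Step 2: volume.** We show that the short pieces are invisible at unit scale. Since $B(x,R)\subset\{|r-r_x|<R\}$, we have $\mathrm{Vol}(B(x,R))\le2Rm_0$. Conversely, moving first along $r$ and then in the fiber at $r'$,
$$d\big((r,\theta),(r',\theta')\big)\le|r-r'|+f(r')\,\mathrm{diam}\,T\le|r-r'|+\tfrac12 ,$$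
so $B(x,1)\supset\{|r-r_x|<\frac12\}$. An open interval of length $1$ meets at most two of the intervals $(i,i+\frac14)$, so $m=m_0$ on a subset of measure $\ge\frac12$ and $\mathrm{Vol}(B(x,1))\ge m_0/2$. Hence $\mathrm{Vol}(B(x,R))\le4R\,\mathrm{Vol}(B(x,1))$ for $R\ge1$, and $\gamma=0$.

**Step 3: spectrum.** Let $1\le p\le2$, $\lambda,s\in\mathbb Q_{>0}$, $\theta\in\mathbb R$. For the infinitely many $i$ with $(\lambda_i,s_i)=(\lambda,s)$, Lemma 3 and (1) give $0\ne u_i\in C_c^\infty(M)$, depending only on $r$, with $\|(\Delta-w_p(\lambda,s,\theta))u_i\|_p\le\frac1i\|u_i\|_p$. By Fact 2, $w_p(\lambda,s,\theta)\in\sigma(\Delta_p)$. The spectrum is closed, so Lemma 1 gives $S_p\subset\sigma(\Delta_p)$ for $1\le p\le2$. As $S_p=S_{p'}$ is invariant under conjugation, Fact 3 gives it for all $1\le p\le\infty$. The reverse inclusion is Theorem B with $K=0$.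

**Step 4: failure of the conjecture.** By the consequences recorded in Section 2, the conjecture fails for $k=0$ and $p\in\{1,\infty\}$; this uses only $S_1\subset\sigma(\Delta_1)$ and duality. $M$ is orientable, so the Hodge star carries this over to $k=n$, where $W_n=0$. $\blacksquare$

## 9. Middle degrees: a sphere factor that shrinks slowly

It remains to prove part 2 of Theorem C. If $k\notin\{1,n-1\}$, then either $k\in\{0,n\}$ and $n\ge2$, where the manifold of Theorem A does it, or $2\le k\le n-2$.

Let $2\le k\le n-2$. If a manifold is orientable, the Hodge star exchanges $k$ and $n-k$ without changing the spectra or the bounds on the Weitzenböck curvature. Our manifold will be orientable, so we may assume $k\ge n/2$. Put $q=n-k$, so $2\le q\le k$.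

### 9.1 Computing $W_k$

We need $W_k$ on products and on warped products with a sphere.

**Products.** On $N\times X$,
$$W_k=\bigoplus_{a+b=k}\big(W_a^N\otimes1+1\otimes W_b^X\big)\quad\text{on}\quad\bigoplus_{a+b=k}\Lambda^aN\otimes\Lambda^bX.\tag{14}$$
Both $\Delta$ and $\nabla^*\nabla$ split in this way, hence so does their difference.

**Diagonal curvature.** Write $e^i$ also for the operator $e^i\wedge$, and $\iota_j$ for contraction. At the center of a frame with vanishing covariant derivatives, $d=\sum e^i\nabla_i$ and $\delta=-\sum\iota_j\nabla_j$. Since $\iota_je^i=\delta_{ij}-e^i\iota_j$,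
$$\Delta=-\sum_{i,j}\big(e^i\iota_j\nabla_i\nabla_j+\iota_je^i\nabla_j\nabla_i\big)=\nabla^*\nabla-\sum_{i,j}e^i\iota_jR(e_i,e_j),$$
so $W=-\sum_{i,j}e^i\iota_jR(e_i,e_j)$. Suppose that $R(e_i,e_j)=K_{ij}(e^i\iota_j-e^j\iota_i)$ on forms. For $i\ne j$ we have $e^i\iota_je^i\iota_j=0$, and $\iota_je^j$ commutes with $\iota_i$, so
$$W=\sum_{i\ne j}K_{ij}\,(e^i\iota_i)(\iota_je^j),\qquad W e^I=\Big(\sum_{i\in I,\,j\notin I}K_{ij}\Big)e^I.\tag{15}$$

**Example.** On the round sphere $S^k$ of radius $h$ all $K_{ij}=h^{-2}$, so $W_b=b(k-b)/h^2$. It vanishes in degrees $0$ and $k$ and is at least $(k-1)/h^2$ for $1\le b\le k-1$.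

**Warped spheres.** On $P=\mathbb R\times S^k$ with $dr^2+h(r)^2g_{S^k}$ the curvature has this diagonal form, with $K_{rS}=-h''/h$ and $K_{SS}=(1-h'^2)/h^2$. Indeed, let $\epsilon^\alpha$ be an orthonormal coframe of the unit sphere with connection forms $\omega^\alpha_\beta$, and let $e^0=dr$, $e^\alpha=h\epsilon^\alpha$. The connection forms of $P$ are $\omega^\alpha_\beta$ and $\omega^\alpha_0=h'\epsilon^\alpha=-\omega^0_\alpha$. Since $d\epsilon^\alpha+\omega^\alpha_\beta\wedge\epsilon^\beta=0$, the curvature forms are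
$$\Omega^\alpha_0=d(h'\epsilon^\alpha)+\omega^\alpha_\beta\wedge h'\epsilon^\beta=h''\,dr\wedge\epsilon^\alpha=-\frac{h''}h\,e^\alpha\wedge e^0,\qquad\Omega^\alpha_\beta=(1-h'^2)\,\epsilon^\alpha\wedge\epsilon^\beta=\frac{1-h'^2}{h^2}\,e^\alpha\wedge e^\beta .$$

### 9.2 Why a fixed sphere is not enough

Let $N$ be the $q$-dimensional manifold of Theorem A. The first attempt is $N\times S^k$ with a fixed radius $h$: multiply the functions $u_i$ on $N$ by the parallel volume form of $S^k$. This fails at the curvature hypothesis. By (14), on $\Lambda^1N\otimes\Lambda^{k-1}S^k$ the curvature $W_k$ is $\mathrm{Ric}_N+(k-1)h^{-2}$, and $\mathrm{Ric}_N$ is not bounded below: otherwise the known result of Section 2, for functions and with $\gamma=0$, would give $\sigma(\Delta_1)\subset[0,\infty)$ on $N$, against Theorem A.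

The same formula shows a remedy. The term $(k-1)h^{-2}$ can absorb any given piece of $N$ if the sphere is small enough over that piece. So the radius must tend to $0$ along the sequence of pieces. The example in Section 1.3 warns that rapid shrinking destroys $\gamma<\infty$, so we shrink only on the gaps between the pieces, and make the gaps very long.

### 9.3 The construction

Let $T=T^{q-1}$ be the flat unit torus and
$$M=\mathbb R\times T^{q-1}\times S^k,\qquad g=dr^2+f(r)^2g_T+h(r)^2g_{S^k},\qquad f_0=\frac1{2\sqrt{q-1}},\quad m_0=f_0^{q-1},\quad h_0=\frac1{4\pi}.$$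
With $(\lambda_i,s_i)$ as in Section 8, let $m^{(i)}$ be given by Lemma 3 for $(\lambda_i,s_i)$, $\ell=\frac14$, $\varepsilon=\frac1i$ and this $m_0$. For points $r_1<r_2<\cdots$ to be chosen, with $r_1\ge1$ and $r_{i+1}\ge r_i+1$, let $f^{q-1}=m^{(i)}(\cdot-r_i)$ on $[r_i,r_i+\frac14]$ ("piece $i$") and $f=f_0$ elsewhere. On piece $i$ the metric $dr^2+f^2g_T$ defines a $q$-dimensional $N_i$ whose geometry does not depend on $r_i$. So the following choices can be made in this order.

1. Let $C_i=1+\sup_{N_i,\,0\le a\le q}|W_a^{N_i}|$, which is finite because piece $i$ is compact.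
2. Choose $0=\psi_0\le\psi_1\le\psi_2\le\cdots$ with $h_0e^{-\psi_i}\le C_i^{-1/2}$ for $i\ge1$.
3. Let $h=h_0e^{-\psi}$ with $\psi$ smooth and nondecreasing, $\psi=0$ for $r\le0$, $\psi=\psi_i$ on piece $i$, and rising on each gap by a scaled copy of a fixed smooth step function that is constant near its ends. Choose $r_1,r_2,\dots$ inductively with gaps so long that $|\psi''|\le\frac12$ everywhere and $\psi'\le2^{-i-1}$ on the gap between pieces $i$ and $i+1$ (for $i=0$: the gap $[0,r_1]$). On a gap of length $\ell_i$ the derivatives are $O((\psi_{i+1}-\psi_i)/\ell_i)$ and $O((\psi_{i+1}-\psi_i)/\ell_i^2)$, so this is possible.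

$M$ is orientable and noncompact, and it is complete as in Section 8.

### 9.4 Verification

**Step 1: $W_k\ge-k$.** *On piece $i$*, $M$ is the product $N_i\times S^k(h_i)$ with $h_i=h_0e^{-\psi_i}$. Use (14) on $\Lambda^aN_i\otimes\Lambda^bS^k$, $a+b=k$.

- If $1\le b\le k-1$, then $W\ge(k-1)h_i^{-2}-|W_a^{N_i}|\ge C_i-|W_a^{N_i}|\ge0$ (the summand is $0$ if $a>q$).
- If $b=k$, then $a=0$ and $W=0$.
- If $b=0$, then $a=k\ge q=\dim N_i$, so the summand is $0$ or consists of top degree forms of $N_i$, where $W=0$.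

The last case is where $k\ge n/2$ is used: without it there would be forms on $N_i$ that the sphere does not help.

*Off the pieces*, $M$ is locally the product of a flat torus and $P$, so $W_k$ acts on $\Lambda^aT\otimes\Lambda^bP$ as $W_b^P$. From $h'=-\psi'h$ and $0\le\psi'\le\frac12$ we get $|h'|\le1$ and $K_{SS}\ge0$; from $h''/h=\psi'^2-\psi''\le\frac14+\frac12<1$ we get $K_{rS}\ge-1$. In (15), the number of pairs involving $r$ is $k+1-b$ with $b\ge1$ if $r\in I$, and $b\le k$ if $r\notin I$; in both cases it is at most $k$. So $W_k\ge-k$.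

**Step 2: $\gamma=0$.** We have $f\,\mathrm{diam}\,T+\pi h\le\frac14+\frac14$, so $B(x,1)\supset\{|r-r_x|<\frac12\}$ as before. The pieces have length $\frac14$ and their starting points are at least $1$ apart, so $f=f_0$ on a subset of that interval of measure $\ge\frac12$. On the interval $\psi\le\psi(r_x)+\frac14$, because $\psi'\le\frac12$. The volume element is $f^{q-1}h^k\,dr\,d\theta\,d\mathrm{vol}_{S^k}$, so
$$\mathrm{Vol}(B(x,1))\ge\tfrac12m_0\,\mathrm{vol}(S^k)\,h_0^k\,e^{-k(\psi(r_x)+1/4)} .$$
Since $\psi'\to0$ at $+\infty$ and $\psi=0$ on $(-\infty,0]$, for every $\epsilon>0$ there is $C_\epsilon$ with $|\psi(r)-\psi(r')|\le\epsilon|r-r'|+C_\epsilon$: take $C_\epsilon=\psi(r_\epsilon)$, where $\psi'\le\epsilon$ on $[r_\epsilon,\infty)$. Hence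
$$\mathrm{Vol}(B(x,R))\le2Rm_0\,\mathrm{vol}(S^k)\,h_0^k\,e^{-k\psi(r_x)+k\epsilon R+kC_\epsilon}.$$
Dividing, $\mathrm{Vol}(B(x,R))\le4e^{k/4+kC_\epsilon}R\,e^{k\epsilon R}\,\mathrm{Vol}(B(x,1))$ for $R\ge1$. As $\epsilon>0$ is arbitrary, $\gamma=0$.

**Step 3: $S_p\subset\sigma(\Delta_p)$.** On piece $i$ let $\sigma_i$ be the volume form of the factor $S^k(h_i)$; it is parallel with $|\sigma_i|=1$. Let $u\in C_c^\infty$ depend only on $r$, with support in the open piece. The form $u\sigma_i$ lies in the summand $a=0$, $b=k$, where $W=0$, and $\nabla^*\nabla(u\sigma_i)=(\nabla^*\nabla u)\sigma_i$ because $\sigma_i$ is parallel. As $h$ is constant on the piece,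
$$\Delta(u\sigma_i)=(\Delta_{N_i}u)\,\sigma_i=-\frac1m(mu')'\,\sigma_i,\quad m=f^{q-1},\qquad\|u\sigma_i\|_p^p=\mathrm{vol}(S^k)h_i^k\int|u|^pm\,dr .$$
So for $1\le p\le2$ and $\theta\in\mathbb R$, Lemma 3 gives $u\ne0$ with $\|(\Delta-w_p(\lambda_i,s_i,\theta))(u\sigma_i)\|_p\le\frac1i\|u\sigma_i\|_p$. Every pair in $\mathbb Q_{>0}^2$ occurs infinitely often, so by Fact 2 all $w_p(\lambda,s,\theta)$ with $\lambda,s\in\mathbb Q_{>0}$ lie in $\sigma(\Delta_p)$. The spectrum is closed, so Lemma 1 gives $S_p\subset\sigma(\Delta_p)$ for $1\le p\le2$, and Fact 3 gives it for all $1\le p\le\infty$.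

**Step 4: conclusion of Theorem C.** For every $k\notin\{1,n-1\}$ we now have an $n$-manifold with $\gamma=0$, $W_k$ bounded below and $S_p\subset\sigma(\Delta_p)$ for all $p$. The consequences recorded in Section 2 give part 2: the statement of the conjecture fails for $p\in\{1,\infty\}$, and for $1<p<\infty$, $p\ne2$, no slope $a>\cot\varphi_p$ is admissible for this manifold. Part 1 was proved in Section 3. Together they show that for $p=1$, equivalently $p=\infty$, the statement holds in degree $k$ if and only if $k\in\{1,n-1\}$. They also show that the slope $\cot\varphi_p$ of Theorem B is optimal exactly outside these two degrees; in the degrees $1$ and $n-1$ every $a>0$ is admissible under the hypotheses of the conjecture. $\blacksquare$
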